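
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem*{theoremA}{Theorem A}
\newtheorem*{theoremB}{Theorem B}
\newtheorem*{theoremC}{Theorem C}
\newtheorem*{conjecture}{Conjecture}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Smooth lattice polytopes of large $\mathbb{Q}$-codegree are $\mathbb{Q}$-normal}


\begin{abstract}
Move all facets of a smooth $n$-dimensional lattice polytope $P$ inward at unit lattice speed. The polytope is $\mathbb{Q}$-normal if it keeps its normal fan until the moment it degenerates, and its $\mathbb{Q}$-codegree is the inverse of the last time at which it is nonempty. We prove that $P$ is $\mathbb{Q}$-normal whenever its $\mathbb{Q}$-codegree exceeds $\frac{n+1}{2}$, a conjecture posed in \cite{Monsores}. We also determine all non-$\mathbb{Q}$-normal smooth polytopes with $\mathbb{Q}$-codegree equal to $\frac{n+1}{2}$ (they are simplices $2\Delta_n$ with a face cut off, and exist exactly for $n\ge 4$),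 and we classify the smooth polytopes with $\mathbb{Q}$-codegree larger than $\frac{n+1}{2}$ as Cayley polytopes. The proof plays the weights of an optimal solution of a linear program against the relation among facet normals given by an extremal ray.
\end{abstract}

\section{Pushing facets inward}

\subsection{The question}

Let $P\subset\mathbb{R}^n$ be an $n$-dimensional lattice polytope, $n\ge1$, with set of facets $G$, and write
\[
P=\{x\in\mathbb{R}^n : H_g(x)\ge 0 \text{ for all } g\in G\},\qquad H_g(x)=\langle u_g,x\rangle-b_g ,
\]
where $u_g\in\mathbb{Z}^n$ is the primitive inward normal of the facet $g$ and $b_g\in\mathbb{Z}$. At a lattice point $x\in P$, the number $H_g(x)$ is a nonnegative integer, the \emph{lattice distance} of $x$ from $g$. The polytope is \emph{smooth} if at every vertex the primitive edge directions form a basis of $\mathbb{Z}^n$. Then $P$ is simple, the normals of the $n$ facets through a vertex form the dual basis, and the toric variety $X=X_P$ is smooth.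

For $c>0$ put
\[
P^{(c)}=\{x\in\mathbb{R}^n : H_g(x)\ge c\text{ for all } g\in G\}.
\]
As $c$ grows, every facet moves inward at unit lattice speed. The polytope disappears after the time $\max\{c: P^{(c)}\ne\emptyset\}$, which is rational (it is the optimum of a rational linear program) and positive. Its inverse is the \emph{$\mathbb{Q}$-codegree}
\[
\mu=\operatorname{codeg}_{\mathbb{Q}}(P)=\Bigl(\sup\{c\in\mathbb{Q}_{>0}: P^{(c)}\neq\emptyset\}\Bigr)^{-1}.
\]
Before disappearing, $P^{(c)}$ may change its shape. We call $P$ \emph{$\mathbb{Q}$-normal} if this does not happen: for every rational $c$ with $0<c<1/\mu$ the polytope $P^{(c)}$ has the same normal fan as $P$. Let $L$ be the ample divisor on $X$ given by $P$. Its \emph{nef value} is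
\[
\tau=\min\{t\in\mathbb{R}: K_X+tL\text{ is nef}\}.
\]
We shall see in Section~\ref{sec:thresholds} that $1/\tau$ is the first time at which an edge of the moving polytope collapses, that $\mu\le\tau$ always, and that $P$ is $\mathbb{Q}$-normal if and only if $\mu=\tau$.

A large $\mathbb{Q}$-codegree means that $P$ is thin, so one may hope that it has no time to change shape. The following conjecture is posed in \cite{Monsores}.

\begin{conjecture}
Let $P$ be a smooth $n$-dimensional lattice polytope. If $\operatorname{codeg}_{\mathbb{Q}}(P)>\frac{n+1}{2}$, then $P$ is $\mathbb{Q}$-normal.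
\end{conjecture}

\subsection{Two families of examples}

\begin{example}\label{ex:good}
Let $\Delta_n$ be the standard simplex. Then $\Delta_n^{(c)}$ is a translate of $(1-(n+1)c)\Delta_n$, so $\mu=n+1$ and $\Delta_n$ is $\mathbb{Q}$-normal. More generally take $P=\Delta_f\times[0,N]^{n-f}$ with integers $1\le f\le n$ and $N\ge 2$. The simplex factor collapses at time $\frac1{f+1}\le\frac12$, while the intervals $[0,N]$ collapse only at time $\frac N2\ge1$. Until time $\frac1{f+1}$ the moving polytope is a product of a simplex and a cube, with the same normal fan as $P$. Hence $\mu=f+1$ and $P$ is $\mathbb{Q}$-normal. What happens here is that $f+1$ of the functions $H_g$ have constant sum $1$, so that the whole polytope must collapse together with the simplex these facets bound.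
\end{example}

\begin{example}\label{ex:bad}
Cut a corner off a multiple of the simplex: for $n\ge 2$ and an integer $N\ge2$ let
\[
P=\Bigl\{x\in\mathbb{R}^n: x_i\ge0,\ 1\le \sum x_i\le N\Bigr\},
\]
a smooth lattice polytope. Substituting $x_i=c+\xi_i$, we see that $P^{(c)}$ is a translate of
\[
\Bigl\{\xi_i\ge 0,\quad 1-(n-1)c\le\sum\xi_i\le N-(n+1)c\Bigr\}.
\]
The cut disappears at time $\frac1{n-1}$. If $\frac1{n-1}<\frac{N}{n+1}$, then for $\frac1{n-1}\le c<\frac N{n+1}$ the polytope $P^{(c)}$ is a simplex, so $P$ is not $\mathbb{Q}$-normal and $\mu=\frac{n+1}{N}$. For the smallest value $N=2$ the condition reads $n\ge4$, and we get $\mu=\frac{n+1}{2}$.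
\end{example}

The second family explains the bound in the conjecture. Cutting a small corner off a polytope spoils $\mathbb{Q}$-normality without changing the $\mathbb{Q}$-codegree, provided the polytope is large enough. The smallest multiple of $\Delta_n$ with room for such a cut along lattice points is $2\Delta_n$, and $\operatorname{codeg}_{\mathbb Q}(2\Delta_n)=\frac{n+1}2$. Integrality is essential here: the same computation with $N=\frac32$ and $n=6$ gives a polytope with half-integral vertices, unimodular vertex cones and $\mu=\frac{14}{3}>\frac{n+1}2$, whose corner cut disappears at time $\frac15<\frac{3}{14}$.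

\subsection{Results}

\begin{theoremA}
Let $P$ be a smooth $n$-dimensional lattice polytope with $\mathbb{Q}$-codegree $\mu$ and nef value $\tau$. If $\tau>\frac{n+1}2$, then $\mu=\tau$ or $\mu\le\frac{n+1}2$. In particular, if $\mu>\frac{n+1}2$, then $P$ is $\mathbb{Q}$-normal.
\end{theoremA}

So the conjecture is true. For the boundary case we need a mild generalization of the case $N=2$ of Example~\ref{ex:bad}: instead of a vertex, cut off an $(n-k)$-dimensional face of $2\Delta_n$. With coordinates $x_0,\dots,x_{k-1},z_1,\dots,z_{n-k}$ let
\begin{equation}\label{eq:Pi}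
\Pi_{n,k}=\Bigl\{(x,z)\in\mathbb{R}^k\times\mathbb{R}^{n-k}: x_s\ge 0,\ z_j\ge0,\ \sum x_s\ge1,\ \sum x_s+\sum z_j\le2\Bigr\}.
\end{equation}
Replacing the coordinate $x_0$ by $y=\sum_s x_s-1$, an affine unimodular change, we can also write $\Pi_{n,k}$ as the set of $(x_1,\dots,x_{k-1},y,z)$ with
\[
x_t,\,y,\,z_j\ge0,\qquad \sum_{t\ge1}x_t\le1+y,\qquad y+\sum z_j\le1 .
\]

\begin{theoremB}
Let $P$ be a smooth $n$-dimensional lattice polytope with $\mu\ge\frac{n+1}2$. Then $P$ is not $\mathbb{Q}$-normal if and only if $P$ is, up to an affine unimodular transformation, $\Pi_{n,k}$ for some integer $k$ with $\frac{n+3}2<k\le n$. In that case $\mu=\frac{n+1}{2}$. Such $k$ exist if and only if $n\ge4$. Hence for every $n\ge4$ the strict inequality in the conjecture cannot be weakened to $\mu\ge\frac{n+1}2$, whereas for $n\le3$ the inequality $\mu\ge\frac{n+1}{2}$ already implies $\mathbb{Q}$-normality.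
\end{theoremB}

Above the bound, the first family of examples is typical. Let $\operatorname{codeg}(P)=\min\{j\in\mathbb{Z}_{>0}: \operatorname{int}(jP)\cap\mathbb{Z}^n\ne\emptyset\}$, let $\varepsilon_1,\dots,\varepsilon_f$ be the standard basis of $\mathbb{R}^f$ and $\varepsilon_0=0$.

\begin{theoremC}
Let $P$ be a smooth $n$-dimensional lattice polytope. Then $\mu>\frac{n+1}2$ if and only if $P$ is, up to an affine unimodular transformation, a Cayley polytope
\[
\operatorname{conv}\bigcup_{i=0}^f\bigl(\{\varepsilon_i\}\times P_i\bigr),\qquad f+1>\frac{n+1}2,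
\]
where $P_0,\dots,P_f\subset\mathbb{R}^{n-f}$ are $(n-f)$-dimensional smooth lattice polytopes with the same normal fan (points, if $f=n$). In that case $\mu=\tau=\operatorname{codeg}(P)=f+1$. In particular $\mu$ is an integer.
\end{theoremC}

\subsection{Plan of the proof}

Both thresholds are encoded by affine identities among the functions $H_g$. By linear programming duality, $\mu$ is the sum of the coefficients of an identity $\sum m_gH_g\equiv1$ with all $m_g\ge0$. On the other hand, a suitably chosen edge of $P$ among those that collapse first, at time $1/\tau$, gives an identity with integer coefficients, some of which may be negative. If none is negative, we are in the situation of Example~\ref{ex:good} and $\mu=\tau$. If one is negative, the identity provides many lattice points in $P$ at controlled distance from the facets, and evaluating $\sum m_gH_g\equiv1$ at these points bounds the sum of the $m_g$. This estimate is carried out by hand in a four-dimensional case at the start of Section~\ref{sec:estimate}, and then in general.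

\section{Two thresholds and two kinds of identities}\label{sec:thresholds}

From now on $P$ is a smooth $n$-dimensional lattice polytope.

\subsection{Weights}

\begin{lemma}\label{lem:weights}
There are real numbers $m_g\ge0$ $(g\in G)$ with
\begin{equation}\label{eq:weights}
\sum_g m_g=\mu,\qquad \sum_g m_gH_g(x)=1\quad\text{for all }x\in\mathbb{R}^n .
\end{equation}
Conversely, if $m_g\ge 0$ satisfy $\sum_g m_gH_g\equiv \ell$ with $\ell>0$, then $\mu\ge\frac1\ell\sum_gm_g$.
\end{lemma}

\begin{proof}
The number $1/\mu$ is the optimum of the linear program ``maximize $c$ subject to $\langle u_g,x\rangle-c\ge b_g$ for all $g$'', which is feasible and, as $P$ is bounded, has a finite optimum. By duality there are $\lambda_g\ge0$ with $\sum\lambda_g=1$, $\sum\lambda_gu_g=0$ and $-\sum\lambda_gb_g=1/\mu$. Put $m_g=\mu\lambda_g$. For the converse, evaluate the identity at a point where all $H_g\ge1/\mu$.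
\end{proof}

\subsection{Edges and curves}\label{sec:edges}

The fan of $X$ is the normal fan of $P$. Let $D_g$ be the invariant prime divisor of the facet $g$; then $K_X=-\sum_gD_g$ and $L=-\sum_gb_gD_g$. Invariant curves correspond to the edges of $P$; write $C_E$ for the curve of the edge $E$. We use the following standard facts; see \cite[\S5.1]{Fulton}, \cite[\S6.3--6.4]{CLS}.

\begin{itemize}
\item[(T1)] The cone of curves $\overline{NE}(X)$ is generated by the finitely many classes $[C_E]$. Hence an $\mathbb{R}$-divisor is nef (ample) if and only if it is nonnegative (positive) on every $C_E$.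
\item[(T2)] For an $\mathbb{R}$-divisor $D=\sum_gd_gD_g$ let $P_D=\{x:\langle u_g,x\rangle\ge-d_g\ \forall g\}$. If $D$ is nef, then $P_D\neq\emptyset$. Moreover $D$ is ample if and only if $P_D$ has the same normal fan as $P$ and, for every $g$, the facet of $P_D$ with normal $u_g$ lies in $\langle u_g,x\rangle=-d_g$.
\end{itemize}

The intersection numbers are read off from $P$ as follows. Let $E$ be an edge with end points $v,v'$. Number the facets through $v$ by $1,\dots,n$ such that $1,\dots,n-1$ contain $E$, and let $e_1,\dots,e_n$ be the dual basis of $u_1,\dots,u_n$, that is, the primitive edge directions at $v$. So $E$ has direction $e_n$. Let $0$ be the facet through $v'$ that does not contain $E$. Both $u_1,\dots,u_n$ and $u_1,\dots,u_{n-1},u_0$ are lattice bases, so $\langle u_0,e_n\rangle=\pm1$, and since $H_0$ decreases to $0$ along $E$, the sign is negative. With $\beta_i=-\langle u_0,e_i\rangle\in\mathbb{Z}$ we get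
\begin{equation}\label{eq:wall}
u_0+u_n+\sum_{i<n}\beta_iu_i=0 .
\end{equation}
Let $C=C_E$. It meets $D_n$ and $D_0$ transversally in one point each, and it is disjoint from $D_g$ for $g\notin\{0,\dots,n\}$. Intersecting the linear equivalence $\sum_g\langle u_g,e_i\rangle D_g\sim0$ with $C$ gives $D_i\cdot C=\beta_i$ for $i<n$. So the numbers $D_g\cdot C$ are the coefficients in \eqref{eq:wall}. Therefore
\begin{equation}\label{eq:curve}
\sum_g(D_g\cdot C)\,H_g(x)=L\cdot C\quad\text{for all }x\in\mathbb{R}^n,\qquad \sum_gD_g\cdot C=-K_X\cdot C .
\end{equation}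
Evaluated at $v$, the first identity gives $L\cdot C=H_0(v)$, which is the lattice length of $E$ because $\langle u_0,e_n\rangle=-1$. Note the analogy with \eqref{eq:weights}: the weights $m_g$ behave like the intersection numbers of a curve class of $L$-degree $1$ and $(-K_X)$-degree $\mu$ which is nonnegative on all $D_g$.

\subsection{Comparison of the thresholds}

\begin{proposition}\label{prop:thresholds}
We have $\tau>0$ and $\mu\le\tau$. The polytope $P$ is $\mathbb{Q}$-normal if and only if $\mu=\tau$.
\end{proposition}

\begin{proof}
The polytope of $K_X+tL$ in the sense of (T2) is $\{x:\langle u_g,x\rangle\ge tb_g+1\ \forall g\}$; for $t>0$ it equals $tP^{(1/t)}$. For $t=0$ it is empty, because some linear combination of all $u_g$ with positive coefficients vanishes. So $K_X$ is not nef, and neither is $K_X+tL$ for $t<0$, since $K_X=(K_X+tL)+(-t)L$. Hence $\tau>0$ (the set of $t$ with $K_X+tL$ nef is closed and nonempty). For $t=\tau$ we get $P^{(1/\tau)}\ne\emptyset$, that is, $1/\tau\le1/\mu$.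

Suppose $\mu=\tau$ and let $0<c<1/\mu$ be rational, $t=1/c>\tau$. Then $K_X+tL=(K_X+\tau L)+(t-\tau)L$ is ample, so $tP^{(c)}$ has the same normal fan as $P$ by (T2). Conversely let $P$ be $\mathbb{Q}$-normal and $t>\mu$ rational, $c=1/t$. Every $u_g$ is the normal of a facet of $P^{(c)}$, and this facet must be cut out by the inequality $H_g\ge c$, as the primitive normals are distinct. By (T2), $K_X+tL$ is ample. So $\tau\le t$ for all rational $t>\mu$, hence $\tau\le\mu$.
\end{proof}

\begin{remark}
For $0<c<1/\tau$ the edge of $P^{(c)}$ corresponding to $E$ has lattice length $L\cdot C_E-c\,(-K_X\cdot C_E)$: at its end point with $H_1=\dots=H_n=c$, identity \eqref{eq:curve} gives $H_0=L\cdot C_E-c(-K_X\cdot C_E-1)$, and along the edge $H_0$ decreases with slope $-1$ to the value $c$. By (T1), $1/\tau$ is the first time at which one of these lengths becomes $0$, that is, the time of the first collapse of an edge.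
\end{remark}

\section{What an extremal ray looks like on the polytope}

To exploit \eqref{eq:curve} for an edge that collapses first, we must know its coefficients and, near the edge, the faces of $P$. For an arbitrary edge little can be said. But the curves of the edges that collapse first span a face of $\overline{NE}(X)$, so we may choose one on an extremal ray, and for these the positive coefficients are all equal to $1$ and belong to facets that cut out a multiple of a unimodular simplex. This is a special case of Reid's description of extremal rays \cite{Reid}; we give a direct proof.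

\begin{lemma}\label{lem:ray}
Let $R$ be an extremal ray of $\overline{NE}(X)$, spanned by an invariant curve $C$, and let $\ell=L\cdot C$. Put
\[
S=\{g: D_g\cdot C>0\},\quad Y=\{g: D_g\cdot C<0\},\quad k=|S|,\quad a_g=-D_g\cdot C\ (g\in Y),\quad a=\sum_{g\in Y}a_g .
\]
\begin{enumerate}
\item[(a)] $D_s\cdot C=1$ for all $s\in S$. Hence $-K_X\cdot C=k-a$ and, identically on $\mathbb{R}^n$,
\begin{equation}\label{eq:ray}
\sum_{s\in S}H_s=\ell+\sum_{g\in Y}a_gH_g .
\end{equation}
\item[(b)] There are a set $W\supseteq Y$ of $n-k+1$ facets, disjoint from $S$, and vertices $v_s$ $(s\in S)$ of $P$ such that the facets through $v_s$ are exactly those in $(S\setminus\{s\})\cup W$.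
\item[(c)] Put $a_w=0$ for $w\in W\setminus Y$. For $s\in S$, $w\in W$ there is a lattice point $p_{s,w}\in P$ with
\[
H_w(p_{s,w})=1,\quad H_s(p_{s,w})=\ell+a_w,\quad H_g(p_{s,w})=0\text{ for all other }g\in S\cup W .
\]
Also $H_s(v_s)=\ell$.
\end{enumerate}
In particular $k\le n+1$, and $k\le n$ if $Y\ne\emptyset$.
\end{lemma}

\begin{proof}
Let $C=C_E$ and use the notation of Section~\ref{sec:edges}. Thus $S=\{0,n\}\cup\{i<n:\beta_i>0\}$, and $D_0\cdot C=D_n\cdot C=1$.

\emph{A two-dimensional face.} Fix $i<n$ with $\beta_i>0$. Let $F$ be the $2$-face of $P$ spanned at $v$ by $e_i$ and $e_n$. It lies in the facets $j\le n$ with $j\ne i,n$, and it corresponds to a smooth toric surface $Z\subset X$ whose fan is the normal fan of $F$ in the lattice dual to $\mathbb{Z}e_i+\mathbb{Z}e_n$. By smoothness, the primitive normals of the edges of $F$ are restrictions of the $u_g$; we write them in the basis dual to $e_i,e_n$. Three consecutive edges of $F$ are $E',E,E''$, where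
\begin{itemize}
\item $E'$ is the edge at $v$ in direction $e_i$; it lies in facet $n$ and has normal $(0,1)$;
\item $E$ lies in facet $i$ and has normal $(1,0)$;
\item $E''$ is the other edge of $F$ at $v'$. The facets through $v'$ are $0,1,\dots,n-1$, so $E''$ lies in facet $0$. Its normal is $(-\beta_i,-1)$.
\end{itemize}

\emph{All edges of $F$ lie on $R$.} Consecutive normals span the cones of the fan of $F$, so the normals of the remaining edges lie in the sector between $(0,1)$ and $(-\beta_i,-1)$ not containing $(1,0)$; since $\beta_i>0$, this sector is the convex cone spanned by these two vectors. The vector $m=-2e_i+\beta_ie_n$ takes the value $-2$ on the normal of $E$ and the value $\beta_i>0$ on the normals of $E'$ and $E''$, hence positive values $c_\Gamma$ on the normals of all edges $\Gamma\ne E$ of $F$. The linear equivalence defined by $m$ on $Z$ is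
\[
2C_E\sim\sum_{\Gamma\ne E}c_\Gamma C_\Gamma ,\qquad c_\Gamma>0 .
\]
Pushing forward to $X$ and using that $R$ is extremal, we get $[C_\Gamma]\in R$ for every edge $\Gamma$ of $F$. So $C_\Gamma\equiv\lambda_\Gamma C$, with $\lambda_\Gamma>0$ because $L$ is ample.

\emph{$F$ is a triangle.} Now $D_n\cdot C_\Gamma=\lambda_\Gamma\,D_n\cdot C=\lambda_\Gamma>0$, so $C_\Gamma$ meets $D_n$. That is, every edge $\Gamma$ of $F$ meets facet $n$, and hence meets $E'=F\cap(\text{facet }n)$. A polygon in which every edge other than $E'$ shares a vertex with $E'$ is a triangle. So $E'$ and $E''$ are adjacent, and by smoothness $\det\bigl((0,1),(-\beta_i,-1)\bigr)=\beta_i$ is $\pm1$, that is, $\beta_i=1$. Moreover $H_0(v)=\ell$, so on $F$ the function $H_0$ is $\ell-H_i-H_n$, and the vertices of the triangle are $v$, $v+\ell e_n=v'$ and $v+\ell e_i$.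

\emph{Conclusion.} We have proved $D_s\cdot C=1$ for $s\in S$, and (a) follows from \eqref{eq:curve}. For (b), put $W=\{i<n:\beta_i\le0\}$, so that $|W|=(n-1)-(k-2)=n-k+1$ and $Y\subseteq W$. Put $v_0=v$ and $v_s=v+\ell e_s$ for $s\in S\setminus\{0\}$. We have just seen that all these points are vertices of $P$ (with $v_n=v'$). The facets through $v_0$ are $1,\dots,n$. For $s\ne0$, the point $v_s$ lies on the facets $j\le n$, $j\neq s$, and on facet $0$, since $H_0(v_s)=\ell+\ell\langle u_0,e_s\rangle=0$. Since $P$ is simple, there are no further facets through $v_s$. This is (b).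

For (c), let $p_{s,w}=v_s+e$ where $e$ is the primitive edge direction at $v_s$ dual to $u_w$. Edges of $P$ have lattice length at least $1$, so $p_{s,w}\in P$. By (b) we know $H_g(p_{s,w})$ for $g\in(S\setminus\{s\})\cup W$, and \eqref{eq:ray} gives the value of $H_s$; likewise $H_s(v_s)=\ell$ by \eqref{eq:ray}.

The final statement follows from $n-k+1=|W|\ge|Y|$.
\end{proof}

\section{The key estimate and the proof of Theorem A}\label{sec:estimate}

\subsection{The idea in dimension four}

Let $n=k=4$, $\ell=1$, and suppose that exactly one facet $y$ has negative coefficient, $a_y=1$. Then $S=\{0,1,2,3\}$, $W=Y=\{y\}$ and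
\[
H_0+H_1+H_2+H_3=1+H_y .
\]
This is the situation of $\Pi_{4,4}$, the simplex $2\Delta_4$ with a corner cut off, at an edge of the cut $y$; but besides the facets in $S\cup\{y\}$ our polytope may have an unknown set $Q$ of further facets. The edge collapses at time $\frac13$, and we want to show that $P$ lives at least until time $\frac25$, that is, $\mu\le\frac52$.

Take weights as in \eqref{eq:weights}; we must bound their sum. The facets in $Q$ seem to be out of control, but none of them passes through $v_s$, so $H_g(v_s)\ge1$ for $g\in Q$ by integrality. Since $H_s(v_s)=1$ and the other facets in $S\cup W$ contain $v_s$, evaluating \eqref{eq:weights} at $v_s$ gives $m_s+\sum_Qm_g\le1$. At $p_{s,y}$ we have $H_y=1$ and $H_s=2$, so $m_y+2m_s\le1$. Choose $s$ with $m_s=m^*$ maximal. Then $m^*\le\frac12$, and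
\[
\mu=\sum_{t\in S}m_t+m_y+\sum_{Q}m_g\le4m^*+(1-2m^*)+(1-m^*)=2+m^*\le\tfrac52 .
\]
The negative coefficient entered through $H_s(p_{s,y})=2$, which forces $m^*\le\frac12$. It matters that the final coefficient of $m^*$ is positive. In general this is the condition $2k>n+3$ below.

\subsection{The estimate}

\begin{proposition}\label{prop:estimate}
In the situation of Lemma~\ref{lem:ray}, suppose $Y\ne\emptyset$, $\ell=1$ and $2k>n+3$. Then $\mu\le\frac{n+1}2$.
\end{proposition}

\begin{proof}
Let $Q=G\setminus(S\cup W)$ and take weights $m_g$ as in Lemma~\ref{lem:weights}. Let $m^*=\max_{s\in S}m_s$ and fix $s\in S$ with $m_s=m^*$.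

By Lemma~\ref{lem:ray}(b), no facet in $Q$ contains $v_s$, so $H_g(v_s)\ge1$ for $g\in Q$. Evaluating \eqref{eq:weights} at $v_s$, where $H_s=1$, we get
\begin{equation}\label{eq:Q}
\sum_{g\in Q}m_g\le\sum_{g\in Q}m_gH_g(v_s)=1-m^* .
\end{equation}
For $w\in W$, evaluating \eqref{eq:weights} at $p_{s,w}$ and dropping the terms of $Q$ gives
\begin{equation}\label{eq:W}
m_w\le1-(1+a_w)m^* .
\end{equation}
Fix $y\in Y$. As $a_y\ge1$, \eqref{eq:W} yields $0\le m_y\le1-2m^*$, so $m^*\le\frac12$. The other $n-k$ elements of $W$ satisfy $m_w\le1-m^*$. Adding up,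
\begin{align}
\mu&=\sum_{t\in S}m_t+\sum_{w\in W}m_w+\sum_{g\in Q}m_g\notag\\
&\le km^*+(n-k)(1-m^*)+(1-2m^*)+(1-m^*)\label{eq:sum}\\
&=(n-k+2)+(2k-n-3)m^*\notag\\
&\le(n-k+2)+\tfrac{2k-n-3}2=\tfrac{n+1}2 ,\notag
\end{align}
where the last inequality uses $2k-n-3>0$ and $m^*\le\frac12$.
\end{proof}

\subsection{The ray that collapses first}

By minimality of $\tau$, the nef class $K_X+\tau L$ is not ample. By (T1) it vanishes on a nonzero face of the polyhedral cone $\overline{NE}(X)$, so there is an extremal ray $R$, spanned by an invariant curve, with $(K_X+\tau L)\cdot R=0$.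

\begin{proposition}\label{prop:dichotomy}
Suppose $\tau>\frac{n+1}2$, let $R$ be an extremal ray with $(K_X+\tau L)\cdot R=0$, and use the notation of Lemma~\ref{lem:ray}. Then $\ell=1$ and one of the following holds:
\begin{enumerate}
\item[(i)] $Y=\emptyset$ and $\mu=\tau=k$;
\item[(ii)] $Y\ne\emptyset$, $\frac{n+3}2<k\le n$ and $\mu\le\frac{n+1}2$.
\end{enumerate}
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:ray}(a), $k-a=\tau\ell$. Hence $\frac{n+1}2\,\ell<k-a\le n+1$, so $\ell<2$. Since $\ell$ is a positive integer, $\ell=1$ and $k=\tau+a$.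

If $Y=\emptyset$, then $a=0$ and $\sum_{s\in S}H_s\equiv1$ by \eqref{eq:ray}. So $\mu\ge k=\tau$ by Lemma~\ref{lem:weights}, and $\mu\le\tau$ by Proposition~\ref{prop:thresholds}.

If $Y\ne\emptyset$, then $a\ge1$, so $k\ge\tau+1>\frac{n+3}2$, and $k\le n$ by Lemma~\ref{lem:ray}. Proposition~\ref{prop:estimate} gives $\mu\le\frac{n+1}2$.
\end{proof}

\begin{proof}[Proof of Theorem A]
The first statement is contained in Proposition~\ref{prop:dichotomy}. If $\mu>\frac{n+1}2$, then $\tau\ge\mu>\frac{n+1}2$ by Proposition~\ref{prop:thresholds}. The first statement leaves only $\mu=\tau$, and $P$ is $\mathbb{Q}$-normal by Proposition~\ref{prop:thresholds}.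
\end{proof}

The hypothesis that the vertices of $P$ are lattice points was used three times: for $\ell=1$, for $H_g(v_s)\ge1$ in \eqref{eq:Q}, and in Lemma~\ref{lem:ray}(c), where $p_{s,w}\in P$ because edges have lattice length at least $1$. In the half-integral example following Example~\ref{ex:bad}, the edges of the corner cut $y$ still have $\ell=1$. But the far facet is at distance only $\frac12$ from the vertices $v_s$ of the cut, and the edges leading from these vertices to the far facet have length $\frac12$, so that the points $p_{s,y}$ lie outside the polytope.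

\section{The boundary case: proof of Theorem B}

\subsection{The polytopes $\Pi_{n,k}$}

Let $\frac{n+3}2<k\le n$; in particular $n\ge4$ and $k\ge4$. Besides the coordinates of \eqref{eq:Pi} we use the functions
\[
y=\sum x_s-1,\qquad h=2-\sum x_s-\sum z_j ,\qquad\text{so that}\qquad y+\sum z_j+h=1 .
\]
Let $\epsilon_s$ and $\zeta_j$ be the standard basis vectors of $\mathbb{R}^k$ and $\mathbb{R}^{n-k}$.

\begin{lemma}\label{lem:Pi}
$\Pi_{n,k}$ is a smooth lattice polytope with exactly $n+2$ facets, given by $x_s\ge 0$, $z_j\ge 0$, $y\ge0$, $h\ge0$, and these functions have primitive linear parts. It is the convex hull of the points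
\begin{equation}\label{eq:points}
(\epsilon_s,0),\quad(2\epsilon_s,0),\quad(\epsilon_s,\zeta_j)\qquad(0\le s\le k-1,\ 1\le j\le n-k).
\end{equation}
\end{lemma}

\begin{proof}
The points \eqref{eq:points} lie in $\Pi_{n,k}$. Conversely let $(x,z)\in\Pi_{n,k}$ and $\sigma=\sum x_s=1+y\ge1$. Then $(x,z)=\sum_s\frac{x_s}\sigma(\sigma\epsilon_s,z)$ is a convex combination of points $(\sigma\epsilon_s,z)$, and
\[
(\sigma\epsilon_s,z)=y\,(2\epsilon_s,0)+\sum_jz_j\,(\epsilon_s,\zeta_j)+h\,(\epsilon_s,0)
\]
is a convex combination as well, since $2y+\sum z_j+h=1+y=\sigma$. This proves the last claim.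

Divide the $n+2$ functions into $A=\{x_s\}$ and $B=\{y,z_j,h\}$, with $|A|=k$ and $|B|=n-k+2$. Since $\sum x_s\ge1$ and $y+\sum z_j+h=1$, no point of $\Pi_{n,k}$ is a zero of all functions in $A$, or of all functions in $B$. A vertex is a zero of at least $n=(k-1)+(n-k+1)$ of the functions, hence of all but one in each group. The linear parts of all functions in $B$ but one form a basis of the lattice spanned by the linear parts of $y,z_1,\dots,z_{n-k}$, because the linear parts of $y,z_j,h$ add up to $0$. Together with the $x_t$, $t\ne s$, they form a lattice basis, because the linear part of $y$ is $\sum x_s$. So at each vertex exactly $n$ inequalities are tight and their normals form a lattice basis; the edge directions are the dual basis. Hence $\Pi_{n,k}$ is smooth, and each inequality that is tight at some vertex defines a facet and has a primitive normal. All inequalities are tight at some vertex: at the points $(\epsilon_s,0)$, $(2\epsilon_s,0)$, $(\epsilon_s,\zeta_j)$ the nonzero functions are $x_s$ and, respectively, $h$, $y$, $z_j$; as $|A|,|B|\ge2$, each function vanishes at one of these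 points, which are vertices, since $n$ independent inequalities are tight there. The $n+2$ normals are distinct, so the facets are distinct.
\end{proof}

\begin{proof}[Proof of Theorem B, ``if''; value of $\mu$; existence of $k$]
Let $P=\Pi_{n,k}$ with $\frac{n+3}2<k\le n$. Substituting $x_s=c+\xi_s$, $z_j=c+\zeta'_j$, we see that $P^{(c)}$ is a translate of
\[
\Bigl\{\xi_s,\zeta'_j\ge0,\quad \sum\xi_s\ge1-(k-1)c,\quad\sum\xi_s+\sum\zeta'_j\le2-(n+1)c\Bigr\}.
\]
It is empty for $c>\frac2{n+1}$. By assumption $k-1>\frac{n+1}2$, so there are rational $c$ with $\frac1{k-1}\le c<\frac2{n+1}$. For these, and for $c=\frac2{n+1}$, the inequality $\sum\xi_s\ge1-(k-1)c$ is redundant. Hence $P^{(2/(n+1))}$ is a point, which proves $\mu=\frac{n+1}2$, and for $\frac1{k-1}\le c<\frac2{n+1}$ the polytope $P^{(c)}$ is a simplex, with $n+1$ facets, while $P$ has $n+2$. So $P$ is not $\mathbb{Q}$-normal.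

An integer $k$ with $\frac{n+3}2<k\le n$ exists if and only if $\frac{n+3}2<n$, that is, $n\ge4$. For $n\ge4$, the polytope $\Pi_{n,n}$ shows that the strict inequality in the conjecture cannot be weakened. The statement for $n\le3$ follows from the ``only if'' part below.
\end{proof}

\subsection{Uniqueness}

The idea is that equality in Proposition~\ref{prop:estimate} determines the weights of all facets in $S\cup W$. The resulting identity shows $P\subseteq\Pi_{n,k}$, and the lattice points $v_s$, $p_{s,w}$ used in the estimate already span $\Pi_{n,k}$.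

\begin{proof}[Proof of Theorem B, ``only if'']
Let $\mu\ge\frac{n+1}2$ and suppose $P$ is not $\mathbb{Q}$-normal. By Proposition~\ref{prop:thresholds}, $\tau>\mu\ge\frac{n+1}2$. Take a ray $R$ as in Proposition~\ref{prop:dichotomy}. Since $\mu\ne\tau$, case (ii) holds. So $\ell=1$, $Y\ne\emptyset$, $\frac{n+3}2<k\le n$ and $\mu=\frac{n+1}2$. Use the weights and the fixed element $y\in Y$ of the proof of Proposition~\ref{prop:estimate}. All termwise inequalities that add up to \eqref{eq:sum}, and the one after it, are equalities. We read off:
\begin{itemize}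
\item $m^*=\frac12$, since $2k-n-3>0$, and $m_s=\frac12$ for all $s\in S$.
\item For $g\in Y$, \eqref{eq:W} gives $0\le m_g\le1-\frac{1+a_g}2$. So $a_g=1$ and $m_g=0$.
\item The $n-k$ elements $w\ne y$ of $W$ have $m_w=1-m^*=\frac12\ne0$, so they are not in $Y$.
\end{itemize}
Thus $Y=\{y\}$ with $a_y=1$, $m_y=0$. Let $z$ run through $W\setminus\{y\}$. Now \eqref{eq:ray} and \eqref{eq:weights} read
\[
\sum_{s\in S}H_s=1+H_y,\qquad \tfrac12\sum_{s\in S}H_s+\tfrac12\sum_zH_z+\sum_{g\in Q}m_gH_g=1 ,
\]
and the second identity gives
\begin{equation}\label{eq:boundary}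
\sum_{s\in S}H_s+\sum_zH_z=2-2\sum_{g\in Q}m_gH_g\le2\quad\text{on }P .
\end{equation}
The normals of the facets through a vertex $v_s$, namely $u_t$ $(t\in S\setminus\{s\})$, $u_y$ and the $u_z$, form a lattice basis. By the first identity above, $u_y=\sum_{t\in S}u_t$, so we may replace $u_y$ by $u_s$. Hence the $n$ functions $H_t$ $(t\in S)$ and $H_z$ are affine lattice coordinates $x_t,z_j$ on $\mathbb{R}^n$. In these coordinates $H_y=\sum x_t-1$, and $P\subseteq\Pi_{n,k}$: the inequalities $x_t,z_j,H_y\ge0$ hold on $P$, and the last inequality of \eqref{eq:Pi} is \eqref{eq:boundary}.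

Conversely, Lemma~\ref{lem:ray}(b),(c) says that $P$ contains the points \eqref{eq:points}. Indeed, $v_s$ has $H_s=1$ and all other coordinates $0$, so $v_s=(\epsilon_s,0)$. The point $p_{s,y}$ has $H_s=1+a_y=2$ and all other coordinates $0$, so it is $(2\epsilon_s,0)$; and $p_{s,z}$ has $H_s=1$ and $H_z=1$, so these are the points $(\epsilon_s,\zeta_j)$. By Lemma~\ref{lem:Pi} we get $\Pi_{n,k}\subseteq P$. Hence $P=\Pi_{n,k}$.
\end{proof}

\section{Above the bound: proof of Theorem C}

\subsection{From large codegree to Cayley polytopes}

\begin{proof}[Proof of Theorem C, ``only if'']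
Let $\mu>\frac{n+1}2$. Then $\tau\ge\mu>\frac{n+1}2$. In Proposition~\ref{prop:dichotomy}, case (ii) is impossible, so $Y=\emptyset$, $\ell=1$ and $\mu=\tau=k$. Put $f=k-1$, so that $f+1=\mu>\frac{n+1}2$, number $S=\{0,\dots,f\}$, and recall
\[
H_0+\dots+H_f\equiv1 .
\]
By Lemma~\ref{lem:ray}(b), $u_1,\dots,u_f$ is part of a lattice basis. Choose affine lattice coordinates on $\mathbb{R}^n=\mathbb{R}^f\times\mathbb{R}^{n-f}$ such that $H_1,\dots,H_f$ are the first $f$ coordinates. At a vertex of $P$ the numbers $H_0,\dots,H_f$ are nonnegative integers with sum $1$, so exactly one of them is $1$. Hence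
\[
P=\operatorname{conv}\bigcup_{i=0}^f\bigl(\{\varepsilon_i\}\times P_i\bigr)
\]
with lattice polytopes $P_i$, where $F_i=\{\varepsilon_i\}\times P_i$ is the intersection of the $f$ facets $H_j=0$, $j\ne i$. It contains $v_i$, so it is nonempty, and since $P$ is simple, $\dim F_i=n-f$. The edge directions of $P$ at a vertex $w$ of $F_i$ that lie in $F_i$ are $n-f$ members of a basis of $\mathbb{Z}^n$ contained in $\{0\}\times\mathbb{Z}^{n-f}$, hence a basis of it. So $P_i$ is smooth.

It remains to compare the normal fans. Let $w$ be a vertex of $F_i$, lying on the facets $H_j=0$ $(j\ne i)$ and on a set $G_w$ of $n-f$ further facets; facet $i$ is not among them, as $H_i(w)=1$. Fix $j\ne i$ in $\{0,\dots,f\}$ and let $e$ be the edge direction at $w$ dual to $u_j$. Along $w+re$ we have $H_j=r$, the other $H_{j'}$ with $j'\ne i,j$ remain $0$, so $H_i=1-r$. Thus the edge cannot extend beyond $r=1$, and as its length is at least $1$, it ends at the vertex $w+e$. This vertex lies in $F_j$ and on the same further facets $G_w$. The maximal cone of the normal fan of $P_i$ at $w$ is generated by the images of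 the $u_g$, $g\in G_w$, modulo the span of $u_1,\dots,u_f$ (which contains $u_0=-\sum_{t\ge 1}u_t$). Hence it is also a maximal cone of the normal fan of $P_j$. By symmetry the two fans coincide.
\end{proof}

\subsection{From Cayley polytopes to large codegree}

\begin{proof}[Proof of Theorem C, ``if'' and the value of $\mu$]
Let $P$ be a Cayley polytope as in the theorem and $r=n-f$. Note that $f\ge1$. Let $\Sigma'$ be the common normal fan of the $P_i$ and write $P_i=\{x\in\mathbb{R}^r:\langle\rho,x\rangle\ge b_i^\rho\ \forall\rho\}$, where $\rho$ runs over the primitive generators of the rays of $\Sigma'$ and $b_i^\rho\in\mathbb{Z}$ (for $r=0$ there are none). Let $\lambda_1,\dots,\lambda_f$ be the coordinates of $\mathbb{R}^f$ and $\lambda_0=1-\sum_{i\ge1}\lambda_i$.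

\emph{Facets.} The fiber of $P$ over a point $\lambda\in\Delta_f$ is $\sum_i\lambda_iP_i$, and
\[
\sum_i\lambda_iP_i=\Bigl\{x:\langle\rho,x\rangle\ge\sum_i\lambda_ib_i^\rho\ \forall\rho\Bigr\}.
\]
Indeed, the support function $u\mapsto\min_{x\in\sum\lambda_iP_i}\langle u,x\rangle$ is the sum of those of the $\lambda_iP_i$, so it is linear on the cones of $\Sigma'$, and therefore the inequalities for the rays $\rho$ imply those for all $u$. Consequently $P$ is defined by the inequalities
\[
\lambda_i\ge0\ (0\le i\le f),\qquad \langle\rho,x\rangle-\sum_i\lambda_ib_i^\rho\ge0 .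
\]
Their linear parts are integral and primitive. Each of them defines a facet: the face $\lambda_i=0$ is the Cayley polytope of the $P_j$, $j\ne i$, of dimension $(f-1)+r$, and the face of $\rho$ is the Cayley polytope of the facets of $P_0,\dots,P_f$ with normal $\rho$, of dimension $f+(r-1)$.

\emph{Lower bound.} Since $\sum_i\lambda_i\equiv1$ involves $f+1$ facets, Lemma~\ref{lem:weights} gives $\mu\ge f+1>\frac{n+1}2$. This already proves the equivalence.

\emph{Upper bound.} We look for a lattice point of $(f+1)P$ at distance at least $1$ from all facets. The point should have $\lambda_0=\dots=\lambda_f=1$, where now $\lambda_0=(f+1)-\sum_{i\ge1}\lambda_i$, so its $x$-part should be a sum of one point from each $P_i$. Starting from corresponding vertices, we have to move away from $r$ facets, and we can use one summand for each of them. This is where the size of $f$ enters: from $f+1>\frac{n+1}2=\frac{f+r+1}2$ we get $r\le f$.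

Fix a maximal cone of $\Sigma'$ with generators $\rho_1,\dots,\rho_r$ and dual basis $e_1,\dots,e_r$, and let $w_i$ be the corresponding vertex of $P_i$. Since $P_i$ is a smooth lattice polytope, $w_i+e_j\in P_i$ for all $i,j$. Put
\[
q=w_0+\sum_{i=1}^r(w_i+e_i)+\sum_{i=r+1}^fw_i .
\]
For each $\rho$, the number $\langle\rho,q\rangle-\sum_ib_i^\rho$ is the sum of the lattice distances of the chosen points of $P_0,\dots,P_f$ from their facets with normal $\rho$. If $\rho=\rho_j$, the sum is $1$, contributed by $w_j+e_j$. Otherwise $w_0$ does not lie on the facet of $P_0$ with normal $\rho$, so the sum is at least $1$. Hence the lattice point $(1,\dots,1;q)\in\mathbb{Z}^f\times\mathbb{Z}^r$ has lattice distance at least $1$ from all facets of $(f+1)P$; its distance from the facet $\lambda_0=0$ is $(f+1)-f=1$. So $\operatorname{codeg}(P)\le f+1$. Dividing by $f+1$ we find $P^{(1/(f+1))}\ne\emptyset$, that is, $\mu\le f+1$.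

\emph{Conclusion.} An interior lattice point of $jP$ has lattice distance at least $1$ from all facets, so $P^{(1/j)}\ne\emptyset$ and $j\ge\mu$. Hence $\operatorname{codeg}(P)\ge\mu$. Altogether $\mu=\operatorname{codeg}(P)=f+1$, and $\tau=\mu$ by Theorem~A and Proposition~\ref{prop:thresholds}.
\end{proof}

\begin{remark}
The condition $f+1>\frac{n+1}2$ is needed for $\mu=f+1$. The prism $\Delta_1\times\Delta_2$ is the Cayley polytope of two copies of $\Delta_2$, with $f+1=2=\frac{n+1}2$, but its $\mathbb{Q}$-codegree is $3$, because the factor $\Delta_2$ collapses first.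
\end{remark}

\begin{thebibliography}{9}

\bibitem{CLS} Cox, Little, Schenck, \emph{Toric Varieties}.

\bibitem{Fulton} Fulton, \emph{Introduction to Toric Varieties}.

\bibitem{Monsores} Douglas Mons\^ores, \emph{Toric Birational Geometry and Applications to Lattice Polytopes}, arXiv:1307.1449 (2013).

\bibitem{Reid} Reid, \emph{Decomposition of toric morphisms}, 1983.

\end{thebibliography}

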